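\title{The ball is a local minimizer of the symmetric functions of the first three Maxwell eigenvalues among convex domains}

\begin{abstract}
The first Maxwell eigenvalue of the unit ball $B\subset\mathbb R^3$ is triple. We prove that $B$ is a local minimizer, for the Hausdorff distance and strictly up to translations, of the three elementary symmetric functions of $\lambda_1,\lambda_2,\lambda_3$ among convex domains of fixed volume, and among convex domains of fixed surface area. More generally, for a symmetric $C^2$ function of $(\lambda_1,\lambda_2,\lambda_3)$ that is increasing at the ball, we find explicit thresholds for one second-order quantity above which the ball is a local minimizer and below which it is not. The proof combines a second-order expansion for radial graphs $r<1+f(\omega)$ with remainder $O(\|f\|_{W^{1,\infty}}\|f\|_{H^{1/2}}^2)$, an explicit computation of the second variation on each spherical harmonic by quasimodes, and elementary estimates for spherical Bessel functions.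
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\Omega\subset\mathbb R^3$ be a bounded domain with Lipschitz boundary and outer unit normal $\nu$. Maxwell's eigenvalue problem asks for $u:\Omega\to\mathbb R^3$ and $\lambda\in\mathbb R$ with
\begin{equation}\label{eq:maxwell}
\operatorname{curl}\operatorname{curl}u=\lambda u\ \text{ in }\Omega,\qquad \operatorname{div}u=0\ \text{ in }\Omega,\qquad u\times\nu=0\ \text{ on }\partial\Omega .
\end{equation}
It has a sequence of eigenvalues $0\le\lambda_1(\Omega)\le\lambda_2(\Omega)\le\cdots\nearrow\infty$, of finite multiplicity and repeated according to it, and $\lambda_1(\Omega)>0$ if $\partial\Omega$ is connected, in particular if $\Omega$ is convex. Since $\lambda_j(t\Omega)=t^{-2}\lambda_j(\Omega)$, it makes sense to ask which shapes make the low eigenvalues small only after fixing the size: either the volume $|\Omega|$ or the surface area $|\partial\Omega|$ (the \emph{perimeter constraint}).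

For the unit ball $B$ the first eigenvalue is triple. With $k_0$ the first positive zero of
\[
G(x)=x\cos x+(x^2-1)\sin x,\qquad \lambda_0=k_0^2,
\]
we show in Section~\ref{sec:ball} that $\lambda_1(B)=\lambda_2(B)=\lambda_3(B)=\lambda_0<\lambda_4(B)$ and $7.518<\lambda_0<7.536$; there is one eigenfield for each direction in $\mathbb R^3$. A deformation splits such a cluster, and cuboids show how. On $(0,\ell_1)\times(0,\ell_2)\times(0,\ell_3)$ the field $\sin(\pi x_2/\ell_2)\sin(\pi x_3/\ell_3)\,e_1$ solves \eqref{eq:maxwell} with $\lambda=\pi^2(\ell_2^{-2}+\ell_3^{-2})$, and permuting the axes gives two more eigenvalues. Put $\ell_i=e^{s_i}$ with $s_1+s_2+s_3=0$, so that the volume is $1$. The three eigenvalues are $2\pi^2(1+s_i)+O(|s|^2)$: to first order at least one of them goes \emph{down}, while their sum does not move. At the same time the inequality between the arithmetic and geometric means shows that their sum is at least $6\pi^2$ and their product at least $8\pi^6$, the values for the cube. So a single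 eigenvalue of the cluster is the wrong functional (for the ball see Remark~\ref{rem:lambda1}), and the natural ones are the elementary symmetric functions
\[
F_1(a,b,c)=a+b+c,\qquad F_2(a,b,c)=ab+ac+bc,\qquad F_3(a,b,c)=abc ,
\]
evaluated at the cluster; we write $F_i(\Omega)=F_i(\lambda_1(\Omega),\lambda_2(\Omega),\lambda_3(\Omega))$.

Three known facts frame the question; none is used in our proofs. First, the symmetric functions of multiple Maxwell eigenvalues depend real-analytically on the domain, and balls are critical points of these functionals under a volume or perimeter constraint. Second, among cuboids with $\max_i\ell_i<2\min_i\ell_i$ and with fixed volume $L^3$, or fixed surface area $6L^2$, the cube of side $L$ is the unique minimizer of each $F_i$. Third, let $d_H$ be the Hausdorff distance, $d_H(X,Y)=\max\{\sup_{x\in X}\operatorname{dist}(x,Y),\sup_{y\in Y}\operatorname{dist}(y,X)\}$. For every $N\ge1$ and $\varepsilon>0$ there is a domain homeomorphic to $B$, with the same volume (or the same surface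 area) as $B$, at $d_H$-distance at most $\varepsilon$ from $B$, and with $\lambda_N\le\varepsilon$. So the ball is a critical point, but not a local minimizer without a geometric restriction.

Call $B$ a \emph{local minimizer of a functional $\Psi$ among convex domains under the volume constraint} if there is $\delta>0$ such that $\Psi(\Omega)\ge\Psi(B)$ for every bounded convex domain $\Omega$ with $|\Omega|=|B|$ and $d_H(\Omega,B)<\delta$; for the perimeter constraint replace $|\Omega|=|B|$ by $|\partial\Omega|=|\partial B|$. The question, posed in \cite{LPS}, is whether $B$ is a local minimizer of $F_1,F_2,F_3$ among convex domains under each constraint. By scaling, the answer is the same for balls of any radius.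

\subsection{Results}

The answer is yes, for both constraints.

\begin{theorem}\label{thm:A}
There is $\delta>0$ such that every bounded convex domain $\Omega\subset\mathbb R^3$ with $d_H(\Omega,B)<\delta$ and either $|\Omega|=|B|$ or $|\partial\Omega|=|\partial B|$ satisfies $F_i(\Omega)\ge F_i(B)$ for $i=1,2,3$. Equality, for any one $i$, holds only if $\Omega$ is a translate of $B$.
\end{theorem}

Theorem~\ref{thm:A} comes from a quantitative statement for a larger class of functionals and of domains. For a Lipschitz function $f:S^2\to\mathbb R$ with $|f|<1$ let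
\[
\Omega_f=\{r\omega:\ \omega\in S^2,\ 0\le r<1+f(\omega)\},\qquad \eta=\|f\|_{W^{1,\infty}}=\|f\|_\infty+\|\nabla f\|_\infty .
\]
Let $f=\sum_{n\ge0}f_n$ be the expansion in spherical harmonics of degree $n$, let $\|\cdot\|$ be the norm of $L^2(S^2)$, and put
\[
\|f\|_{1/2}^2=\sum_n(n+1)\|f_n\|^2,\qquad \|f\|_{H^1}^2=\sum_n\bigl(1+n(n+1)\bigr)\|f_n\|^2=\|f\|^2+\|\nabla f\|^2 .
\]
Then $\|f\|\le\|f\|_{1/2}\le\|f\|_{H^1}\le\sqrt{4\pi}\,\eta$. With $\lambda=\lambda_0$ define
\begin{gather*}
K_2=\frac{\lambda^2-16}{2}-\frac{4(\lambda-6)(10-\lambda)}{25}+\frac{2\lambda(\lambda+4)}{5(\lambda-2)}-\frac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2},\qquad \tau=\frac{2\lambda(\lambda+4)^2}{5(\lambda-2)},\\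
\kappa_{\rm vol}=-\frac{K_2}{\tau},\qquad \kappa_{\rm per}=-\frac{K_2+2(\lambda-2)}{\tau}.
\end{gather*}

\begin{theorem}\label{thm:B}
Let $\Psi$ be a symmetric $C^2$ function near $(\lambda_0,\lambda_0,\lambda_0)$, let $\Psi_1,\Psi_{11},\Psi_{12}$ be its partial derivatives at that point, assume $\Psi_1>0$, and put
\[
\kappa=\frac{\Psi_{11}-\Psi_{12}}{2\Psi_1},\qquad \Psi(\Omega)=\Psi(\lambda_1(\Omega),\lambda_2(\Omega),\lambda_3(\Omega)).
\]
\begin{enumerate}
\item[(1)] \emph{Volume.} If $\kappa>\kappa_{\rm vol}$, there are $\eta_0,c,C>0$ such that every $\Omega_f$, convex or not, with $\eta\le\eta_0$, $|\Omega_f|=|B|$ and barycenter $0$ satisfies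
\[
c\|f\|_{1/2}^2\le\Psi(\Omega_f)-\Psi(B)\le C\|f\|_{1/2}^2 .
\]
Consequently there are $\delta,c'>0$ such that every convex $\Omega$ with $|\Omega|=|B|$, $d_H(\Omega,B)<\delta$ and barycenter $\bar x$ satisfies $\Psi(\Omega)\ge\Psi(B)+c'|\Omega\,\triangle\,(\bar x+B)|^2$. If $\kappa<\kappa_{\rm vol}$, the ball is not a local minimizer of $\Psi$ among convex domains under the volume constraint.
\item[(2)] \emph{Perimeter.} The same holds with $\kappa_{\rm per}$, the perimeter constraint and $\|f\|_{H^1}$ in place of $\kappa_{\rm vol}$, the volume constraint and $\|f\|_{1/2}$.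
\end{enumerate}
The functions $F_1,F_2,F_3$ have $\kappa=0,\,-\frac1{4\lambda_0},\,-\frac1{2\lambda_0}$, and these values satisfy $\kappa>\kappa_{\rm vol}>\kappa_{\rm per}$.
\end{theorem}

\begin{corollary}\label{cor:means}
Let $M_p=(\frac13\sum_{j\le3}\lambda_j^p)^{1/p}$ for $p\ne0$, and let $M_0$ be the geometric mean. Then $\kappa=\frac{p-1}{2\lambda_0}$. The ball is a local minimizer of $M_p$ among convex domains for $p>p_*$ and is not for $p<p_*$, where $p_*=1+2\lambda_0\kappa_{\rm vol}$ under the volume constraint and $p_*=1+2\lambda_0\kappa_{\rm per}$ under the perimeter constraint.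
\end{corollary}

\subsection{The method}

Put
\begin{equation}\label{eq:t}
t_1(\Omega)=\sum_{j\le3}\bigl(\lambda_j(\Omega)-\lambda_0\bigr),\qquad t_2(\Omega)=\sum_{j\le3}\bigl(\lambda_j(\Omega)-\lambda_0\bigr)^2 .
\end{equation}
The first quantity measures the displacement of the cluster and the second its spread. To second order, $\Psi(\Omega)-\Psi(B)$ is $\Psi_1\,(t_1+\kappa t_2)$, so $\kappa$ is the weight that $\Psi$ gives to the spread. When $\kappa<0$, as for $F_2$ and $F_3$, splitting the cluster lowers $\Psi$, and the theorem is a competition between $t_1$ and $t_2$. The proof has four steps.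

Convexity turns Hausdorff closeness into smallness of $\eta$ (Section~\ref{sec:convex}); it is used nowhere else. Next, $t_1$ and $t_2$ are expanded to second order in $f$ (Section~\ref{sec:expansion}). Under the volume constraint the second variation of $t_1$ on harmonics of degree $n$ grows only like $n$, so it controls $\|f\|_{1/2}^2$ and no stronger norm. A remainder of size $\eta\|f\|_{H^1}^2$ could not be absorbed, and the point of Section~\ref{sec:expansion} is to obtain $\eta\|f\|_{1/2}^2$. By rotation invariance the second-order terms are determined by one number per degree $n$; these numbers are computed in Section~\ref{sec:coefficients} with quasimodes, a device that Section~\ref{sec:first} first shows at order one. Finally the numbers are shown to be positive (Section~\ref{sec:positivity}). The degree $n=2$ is the only one that splits the cluster at first order and it produces the thresholds; the degree $n=3$ is the one where our margin is thinnest. Section~\ref{sec:proofs} assembles the proofs.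

The letters $C,c$ denote positive constants that may change from line to line and do not depend on $f$, unless stated otherwise.

\section{Preliminaries}\label{sec:prelim}

\subsection{The weak problem and a compact inverse of the curl}\label{sec:weak}

Let $D\subset\mathbb R^3$ be a bounded Lipschitz domain, $\langle\cdot,\cdot\rangle$ the scalar product of $L^2(D)^3$, and $H(\operatorname{curl},D)$ the space of $u\in L^2(D)^3$ with $\operatorname{curl}u\in L^2(D)^3$, with the graph norm. The space $H_0(\operatorname{curl},D)$ is the closure of $C_c^\infty(D)^3$ in it and encodes the condition $u\times\nu=0$. Problem \eqref{eq:maxwell} is understood weakly: $u\in H_0(\operatorname{curl},D)$, $\operatorname{div}u=0$, and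
\begin{equation}\label{eq:weak}
\langle\operatorname{curl}u,\operatorname{curl}\varphi\rangle=\lambda\langle u,\varphi\rangle\qquad\text{for all }\varphi\in H_0(\operatorname{curl},D).
\end{equation}
For $\lambda>0$ the condition $\operatorname{div}u=0$ follows from \eqref{eq:weak} by testing with gradients of functions in $C_c^\infty(D)$. All domains below have connected boundary, so $\lambda_1>0$ and the $\lambda_j$ are exactly the positive eigenvalues of \eqref{eq:weak}. We quote Weber's compactness theorem \cite{Weber}: \emph{the space $\{u\in H_0(\operatorname{curl},D):\operatorname{div}u\in L^2\}$ with the norm $\|u\|+\|\operatorname{curl}u\|+\|\operatorname{div}u\|$ embeds compactly in $L^2(D)^3$.}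

Let $T=T_D$ be the curl with domain $H_0(\operatorname{curl},D)$, a closed, densely defined operator in $L^2(D)^3$, with kernel $\mathcal N$ and range $\mathcal R$. The kernel contains all gradients of test functions, so it has infinite dimension, and compactness is available only on its orthogonal complement.

\begin{lemma}\label{lem:K}
The range $\mathcal R$ is closed, and $K=(T|_{\mathcal N^\perp})^{-1}:\mathcal R\to\mathcal N^\perp$ is compact. The space $\mathcal N^\perp$ has an orthonormal basis $(\varphi_j)_{j\ge1}$ of solutions of \eqref{eq:weak}, with $\lambda=\lambda_j$ the positive eigenvalues in increasing order. If $v\in\operatorname{dom}T\cap\mathcal N^\perp$ is orthogonal to $\varphi_1,\varphi_2,\varphi_3$, then $\|Tv\|^2\ge\lambda_4\|v\|^2$.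
\end{lemma}

\begin{proof}
Fields in $\mathcal N^\perp$ are divergence free, so by Weber's theorem $\operatorname{dom}T\cap\mathcal N^\perp$ with the graph norm embeds compactly in $L^2$. If $u_k$ lay in this space with $\|u_k\|=1$ and $Tu_k\to0$, a subsequence would converge to a unit vector of $\mathcal N\cap\mathcal N^\perp$. Hence $\|u\|\le C\|Tu\|$ there, $\mathcal R$ is closed, and $K$ is bounded into the graph norm, hence compact.

Let $u$ solve \eqref{eq:weak} with $\lambda>0$. Testing with $\varphi\in\mathcal N$ gives $u\in\mathcal N^\perp$, and testing with $\varphi=K\zeta$ gives $Tu=\lambda K^*u$, so $u=\lambda KK^*u$. Conversely, if $u=\lambda KK^*u$ then $Tu=\lambda K^*u$ and $\langle Tu,T\varphi\rangle=\lambda\langle u,KT\varphi\rangle=\lambda\langle u,\varphi\rangle$, because $KT\varphi$ is the projection of $\varphi$ on $\mathcal N^\perp$. The operator $KK^*$ is compact and self-adjoint on $\mathcal N^\perp$, and it is injective because the range of $K$, the projection of $\operatorname{dom}T$,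 is dense in $\mathcal N^\perp$. This gives the basis. The fields $\lambda_j^{-1/2}T\varphi_j$ are orthonormal and $\langle v,\varphi_j\rangle=\lambda_j^{-1/2}\langle Tv,\lambda_j^{-1/2}T\varphi_j\rangle$, so the last claim is Bessel's inequality.
\end{proof}

We also use the following: \emph{a field $u\in C^1(\overline B)^3$ whose tangential part vanishes on $\partial B$ lies in $H_0(\operatorname{curl},B)$.} Indeed, by the divergence theorem $\int_B(\operatorname{curl}u\cdot\varphi-u\cdot\operatorname{curl}\varphi)=0$ for all smooth $\varphi$, so the extension $\tilde u$ by zero lies in $H(\operatorname{curl},\mathbb R^3)$; the fields $\tilde u(x/s)$ have compact support in $B$ for $s<1$, converge to $\tilde u$ as $s\to1$, and can be mollified.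

\subsection{Calculus on the sphere}\label{sec:sphere}

On $S^2$ the symbols $\nabla,\operatorname{div},\Delta$ denote the intrinsic operators, and $\langle\cdot,\cdot\rangle$ also denotes the scalar product of functions or tangent fields in $L^2(S^2)$. A spherical harmonic of degree $l$ is the restriction of a harmonic homogeneous polynomial of degree $l$; it satisfies $\Delta Y=-L_lY$ with $L_l=l(l+1)$. The harmonics of degree $l$ form an irreducible representation of $SO(3)$ of dimension $2l+1$. For $a\in\mathbb R^3$ put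
\[
Y_a(\omega)=a\cdot\omega,\qquad \nabla Y_a=a-(a\cdot\omega)\omega,\qquad \langle\nabla Y_a,\nabla Y_b\rangle=c_*\,a\cdot b,\qquad c_*=\tfrac{8\pi}3 .
\]
Let $X_a=(a\times\omega)\cdot\nabla$ be the generator of rotations about $a$ and $X_i=X_{e_i}$. Then $X_a$ preserves the degree, $\sum_i(X_ig)^2=|\omega\times\nabla g|^2=|\nabla g|^2$, and $\Delta=\sum_iX_i^2$.

The map $V\mapsto V\times\omega$ rotates tangent vectors by a right angle, so $(V\times\omega)\times\omega=-V$, and $\operatorname{div}(\nabla\beta\times\omega)=0$. Every smooth tangent field has a Hodge decomposition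
\begin{equation}\label{eq:hodge}
V=\nabla\alpha+\nabla\beta\times\omega,\qquad \Delta\alpha=\operatorname{div}V,\qquad \Delta\beta=-\operatorname{div}(V\times\omega),
\end{equation}
with orthogonal summands and with $\alpha,\beta$ of mean zero. If $V$ is the restriction of a polynomial field, then so is $V\times\omega$, the two divergences are restrictions of polynomials (for tangent $V$ the intrinsic divergence is $\operatorname{tr}DV-\omega\cdot DV\omega$), and $\alpha,\beta$ are finite sums of spherical harmonics. We call such $V$ \emph{polynomial}.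

\subsection{Convex domains near the ball}\label{sec:convex}

A Hausdorff-small perturbation can have steep slopes and thin channels. A convex one cannot: a steep supporting plane at a point near $\partial B$ would cut deep into the ball.

\begin{lemma}\label{lem:convex}
Let $\Omega$ be a bounded convex domain with $d_H(\Omega,B)\le\delta$, $\delta$ small, and barycenter $\bar x$. Then $\Omega-\bar x=\Omega_f$ with $f$ Lipschitz and $\eta\le C\sqrt\delta$.
\end{lemma}

\begin{proof}
The support function $h(\nu)=\sup_{y\in\Omega}y\cdot\nu$ satisfies $|h-1|\le\delta$ on $S^2$, and $\overline\Omega=\{y:y\cdot\nu\le h(\nu)\ \text{for all }\nu\}$. Hence $(1-\delta)B\subset\Omega\subset(1+\delta)\overline B$ and $\Omega=\Omega_f$ with $|f|\le\delta$. The function $1/(1+f)$ is the restriction of the gauge function of $\Omega$, which is convex and finite on $\mathbb R^3$, so $f$ is Lipschitz. Let $\rho=1+f$ be differentiable at $\omega$ and $y=\rho\omega$. The boundary has a tangent plane at $y$ with unit normal $\nu=(\rho\omega-\nabla f)/\sqrt{\rho^2+|\nabla f|^2}$,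 and by convexity this plane supports $\Omega$. So $y\cdot\nu=h(\nu)\ge1-\delta$ while $|y|\le1+\delta$, that is, $\rho/\sqrt{\rho^2+|\nabla f|^2}\ge\frac{1-\delta}{1+\delta}$, which gives $|\nabla f|^2\le4\delta\rho^2/(1-\delta)^2$. Finally $|\Omega|\,\bar x=\int_\Omega x-\int_Bx$, so $|\bar x|\le C|\Omega\triangle B|\le C\delta$, and the argument applies to $\Omega-\bar x$ with $C\delta$ in place of $\delta$.
\end{proof}

The constraints make the components $f_0$ and $f_1$ negligible. In polar coordinates, barycenter $0$ means $\int_{S^2}(1+f)^4\omega=0$, so $4\int f\omega=-\int(6f^2+4f^3+f^4)\omega$ and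
\begin{equation}\label{eq:bary}
\|f_1\|\le C\|f\|^2\le C\eta\|f\| .
\end{equation}
The volume constraint is $\int(1+f)^3=4\pi$, that is,
\begin{equation}\label{eq:vol}
\int f=-\|f\|^2-\tfrac13\int f^3,\qquad \|f_0\|\le C\eta\|f\| .
\end{equation}
The area element of $\partial\Omega_f$ is $\rho\sqrt{\rho^2+|\nabla f|^2}=\rho^2+\frac12|\nabla f|^2+O(|\nabla f|^4)$, so the perimeter constraint gives
\begin{equation}\label{eq:per}
\int f=-\tfrac12\|f\|^2-\tfrac14\|\nabla f\|^2+O(\eta^2\|\nabla f\|^2),\qquad \|f_0\|\le C\eta\|f\|_{H^1}.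
\end{equation}

\section{The ball}\label{sec:ball}

\subsection{Radial functions}

Let $j_l$ be the spherical Bessel functions and $\psi_l(x)=xj_l(x)$. Then $\psi_l$ is $x^{l+1}$ times an even entire function that is positive at $0$; it spans the solutions of $\psi''=(L_lx^{-2}-1)\psi$ that vanish at $0$; and
\begin{equation}\label{eq:rec}
\psi_l'=\tfrac{l+1}x\psi_l-\psi_{l+1},\qquad \psi_{l+1}'=\psi_l-\tfrac{l+1}x\psi_{l+1}.
\end{equation}
For $l=1$, $\psi_1(x)=\frac{\sin x}x-\cos x$ and $\psi_1'=G(x)/x^2$.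

\begin{lemma}\label{lem:bessel}
The function $G$ has exactly one zero $k_0$ in $(0,\pi]$, it is positive on $(0,k_0)$, and
\begin{equation}\label{eq:encl}
7.518<\lambda_0<7.536 .
\end{equation}
Moreover $\psi_l>0$ on $(0,\pi]$ for $l\ge1$, and $\psi_l'>0$ on $(0,k_0]$ for $l\ge2$.
\end{lemma}

\begin{proof}
We have $G(0)=0$, $G(\pi)=-\pi$ and $G'=x(\sin x+x\cos x)$. The factor $\sin x+x\cos x$ is positive on $(0,\frac\pi2]$ and decreases from $1$ to $-\pi$ on $[\frac\pi2,\pi]$. So $G$ increases, then decreases, which gives the first claim.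

With $y=\pi-x$ we have $G=(x^2-1)\sin y-x\cos y$. At $x=2.742$, $y>y_1=0.39959$, so $\sin y\ge y_1-y_1^3/6\ge0.38895$ and $\cos y\le1-y_1^2/2+y_1^4/24\le0.92123$; hence $G\ge6.518564\cdot0.38895-2.742\cdot0.92123>0.009$. At $x=2.745$, $y<y_2=0.39660$, so $\sin y\le y_2-y_2^3/6+y_2^5/120\le0.38629$ and $\cos y\ge1-y_2^2/2\ge0.92135$; hence $G\le6.535025\cdot0.38629-2.745\cdot0.92135<-0.004$. Thus $2.742<k_0<2.745$, which gives \eqref{eq:encl}.

Since $(x\psi_1)'=x\sin x$, $\psi_1>0$ on $(0,\pi]$. For $l\ge2$ the Wronskian $w=\psi_l'\psi_1-\psi_l\psi_1'$ has $w(0)=0$ and $w'=(L_l-2)x^{-2}\psi_l\psi_1$. If $\psi_l$ had a first zero $x_1\in(0,\pi]$, then $w(x_1)>0$, whereas $w(x_1)=\psi_l'(x_1)\psi_1(x_1)\le0$. So $\psi_l>0$ and $w>0$ on $(0,\pi]$, and $\psi_l'/\psi_l>\psi_1'/\psi_1\ge0$ on $(0,k_0]$.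
\end{proof}

\subsection{Entire solutions and the first eigenspace}

Let $\mu>0$, let $Y$ be a spherical harmonic of degree $l\ge1$, and let $g(r)$ be a multiple of $\psi_l(\sqrt\mu\,r)$, so that $g''=(L_lr^{-2}-\mu)g$. The function $\Pi=r^{-1}gY$ is real-analytic on $\mathbb R^3$ and $\Delta_{\mathbb R^3}\Pi+\mu\Pi=0$. Put
\[
\mathbf B[g,Y]=\operatorname{curl}(x\Pi)=\nabla_{\mathbb R^3}\Pi\times x,\qquad \mathbf E[g,Y]=\operatorname{curl}\operatorname{curl}(x\Pi)=\nabla_{\mathbb R^3}\partial_r(r\Pi)+\mu x\Pi .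
\]
Both fields are divergence free. The Laplacian commutes with $\Pi\mapsto\nabla_{\mathbb R^3}\Pi\times x$, so $\operatorname{curl}\operatorname{curl}\mathbf B=\mu\mathbf B$, and taking one more curl gives $\operatorname{curl}\operatorname{curl}\mathbf E=\mu\mathbf E$. For a field $u$ let $u_r$ be its radial component, $u_T$ its tangential part, and $U(r)=r\,u_T(r\,\cdot)$, a tangent field on $S^2$. Since $\partial_r(r\Pi)=g'Y$ and $g''+\mu g=L_lr^{-2}g$,
\begin{equation}\label{eq:EB}
\mathbf E[g,Y]:\ \ u_r=L_l\,gr^{-2}Y,\ \ U=g'\nabla Y;\qquad\quad \mathbf B[g,Y]:\ \ u_r=0,\ \ U=g\,\nabla Y\times\omega .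
\end{equation}

\begin{proposition}\label{prop:ball}
One has $\lambda_1(B)=\lambda_2(B)=\lambda_3(B)=\lambda_0<\lambda_4(B)$, and the eigenspace of $\lambda_0$ is $\{\mathbf E[\psi_1(k_0r),Y_a]:a\in\mathbb R^3\}$.
\end{proposition}

\begin{proof}
Let $u$ solve \eqref{eq:weak} on $B$ with $\lambda=k^2\in(0,\lambda_0]$. Then $\Delta_{\mathbb R^3}u+\lambda u=0$ in distributions, so $u$ is smooth in the open ball. The scalars $w=x\cdot u$ and $b=x\cdot\operatorname{curl}u$ solve the Helmholtz equation, because $\Delta_{\mathbb R^3}(x\cdot v)=x\cdot\Delta_{\mathbb R^3}v$ for divergence-free $v$. Let $(Y_{lm})$ be an orthonormal basis of spherical harmonics. The coefficients of $w$ and $b$ on the sphere of radius $r$ solve the radial equation and are bounded at $0$, so $w_{lm}=c_{lm}j_l(kr)$ and $b_{lm}=c'_{lm}j_l(kr)$. In polar coordinates $\operatorname{div}u=0$ reads $\partial_r(rw)+\operatorname{div}U=0$, and $b=\operatorname{div}_{\mathbb R^3}(u\times x)$ reads $rb=\operatorname{div}(U\times\omega)$. Integrating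 against $Y_{lm}$,
\begin{equation}\label{eq:PQ}
\langle U(r),\nabla Y_{lm}\rangle=(rw_{lm})',\qquad \langle U(r),\nabla Y_{lm}\times\omega\rangle=rb_{lm}\qquad(0<r<1).
\end{equation}
For $l=0$ this gives $b_{00}=0$ and $w_{00}=C/r$, hence $w_{00}=0$.

We do not know yet that $u$ is smooth up to the boundary, so we read the boundary condition coefficient by coefficient. For $\varphi\in C^\infty(\overline B)^3$, membership in $H_0(\operatorname{curl},B)$ gives $\int_B(\operatorname{curl}u\cdot\varphi-u\cdot\operatorname{curl}\varphi)=0$, while the integral over $sB$ equals $s\int_{S^2}(\omega\times U(s))\cdot\varphi(s\omega)$. So the latter tends to $0$ as $s\to1$. Take $\varphi$ equal near $\partial B$ to $\nabla Y_{lm}$ or to $\nabla Y_{lm}\times\omega$, constant along rays. Since $(\omega\times U)\cdot V=U\cdot(V\times\omega)$, both sides of \eqref{eq:PQ} tend to $0$ as $r\to1$. Thus $c'_{lm}\psi_l(k)=0$ and $c_{lm}\psi_l'(k)=0$. By Lemma~\ref{lem:bessel}, $b=0$, and $w_{lm}=0$ unless $l=1$ and $k=k_0$. If $w=b=0$,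 then $u_r=0$, and $U=0$ by \eqref{eq:hodge}. So there is no eigenvalue in $(0,\lambda_0)$, and for $\lambda=\lambda_0$ the map $u\mapsto w$ is injective into a space of dimension $3$. Conversely, by \eqref{eq:EB} the fields $\mathbf E[\psi_1(k_0r),Y_a]$ are smooth with tangential trace $k_0\psi_1'(k_0)\nabla Y_a=0$ on $\partial B$; they are eigenfields and span a space of dimension $3$.
\end{proof}

\subsection{Logarithmic derivatives}

Two kinds of boundary data enter the second variation: the ratios $g'(1)/g(1)$ at $\mu=\lambda_0$ for every $l$, and, for $l=1$, where this ratio vanishes, its dependence on $\mu$. Put $d_l=k_0\psi_l'(k_0)/\psi_l(k_0)$. For $\mu=k^2$ near $\lambda_0$ let $g_1(r;\mu)=\psi_1(kr)/\psi_1(k)$ and $m(\mu)=g_1'(1;\mu)$.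

\begin{lemma}\label{lem:d}
One has $d_1=0$, $d_l>0$ for $l\ge2$, and
\begin{equation}\label{eq:d}
d_{l+1}+l+1=\frac{\lambda_0}{l+1-d_l},\qquad d_2=\frac{\lambda_0-4}2,\qquad d_3=\frac{5(\lambda_0-6)}{10-\lambda_0}.
\end{equation}
Moreover $d_l>l$ for $l\ge3$, and $d_n>n+1-\frac{\lambda_0}{2n+2}$ for $n\ge3$. Finally
\begin{equation}\label{eq:m}
m(\lambda_0)=0,\qquad m'(\lambda_0)=-N,\quad N=\frac{\lambda_0-2}{2\lambda_0},\qquad m''(\lambda_0)=-\frac{\lambda_0+2}{4\lambda_0^2}.
\end{equation}
\end{lemma}

\begin{proof}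
The signs come from Lemma~\ref{lem:bessel}. By \eqref{eq:rec}, $l+1-d_l=k_0\psi_{l+1}/\psi_l$ and $d_{l+1}+l+1=k_0\psi_l/\psi_{l+1}$ at $k_0$; the product is $\lambda_0$. Starting from $d_1=0$ we get $d_2+2=\lambda_0/2$ and $d_3+3=2\lambda_0/(10-\lambda_0)$. The inequality $d_3>3$ is equivalent to $\lambda_0>7.5$. For $l\ge4$ let $g=\psi_l(k_0r)$ and $\sigma(r)=rg'/g$ on $(0,1]$. Then $\sigma(0^+)=l+1$ and $r\sigma'=\sigma-\sigma^2+L_l-\lambda_0r^2$. At a first $r\le1$ with $\sigma=l$ we would have $0\ge r\sigma'=2l-\lambda_0r^2\ge8-\lambda_0>0$. So $d_l=\sigma(1)>l$. The recursion then gives $n+1-d_n=\lambda_0/(d_{n+1}+n+1)<\lambda_0/(2n+2)$.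

Write $m=k\phi(k)$ with $\phi=\psi_1'/\psi_1$, so $\phi'=2k^{-2}-1-\phi^2$. At $k_0$: $\phi=0$, $\phi'=2/\lambda_0-1$, $\phi''=-4k_0^{-3}$. Hence $m_k=k_0\phi'=(2-\lambda_0)/k_0$ and $m_{kk}=2\phi'+k_0\phi''=-2$. As $d/d\mu=(2k)^{-1}d/dk$, we get $m'=m_k/(2k_0)=-N$ and $m''=\frac1{2k_0}\bigl(\frac{m_{kk}}{2k_0}-\frac{m_k}{2k_0^2}\bigr)=-\frac1{2\lambda_0}-\frac{2-\lambda_0}{4\lambda_0^2}$.
\end{proof}

\section{The boundary defect and the first-order splitting}\label{sec:first}

This section shows the mechanism of the computation at first order. The passage from approximate solutions to true eigenvalues is Lemma~\ref{lem:quasi}; until then we only construct approximate solutions. From here on $\lambda=\lambda_0$ in all coefficients, and $\mu$ is a spectral parameter near $\lambda$.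

Let $f$ be the restriction of a polynomial to $S^2$ and $\Omega_\varepsilon=\Omega_{\varepsilon f}$. The fields $\mathbf E$ and $\mathbf B$ solve the first two equations in \eqref{eq:maxwell} on all of $\mathbb R^3$, so only the boundary condition has to be fitted. For a smooth field $u$ on $\mathbb R^3$ define the \emph{boundary defect}, a tangent field on $S^2$, by
\begin{equation}\label{eq:defect}
\theta_\varepsilon[u]=U(1+\varepsilon f)+\varepsilon\,u_r(1+\varepsilon f)\,\nabla f ,
\end{equation}
where $U$ and $u_r$ are evaluated at radius $1+\varepsilon f(\omega)$ in the direction $\omega$. The differential of $\omega\mapsto(1+\varepsilon f)\omega$ sends a tangent vector $v$ to $(1+\varepsilon f)v+\varepsilon(\nabla f\cdot v)\omega$, and the product of $u$ with this vector is $\theta_\varepsilon[u]\cdot v$. So $\theta_\varepsilon[u]$ is the pullback of the 1-form $u\cdot dx$, and it vanishes exactly when $u\times\nu=0$ on $\partial\Omega_\varepsilon$. Taylor's formula in $r$ gives, in every $C^k(S^2)$,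
\begin{equation}\label{eq:defect1}
\theta_\varepsilon[u]=U(1)+\varepsilon\bigl(fU'(1)+u_r(1)\nabla f\bigr)+O(\varepsilon^2).
\end{equation}

\emph{What can be corrected.} By Lemma~\ref{lem:bessel}, for $\mu$ near $\lambda$ we can normalize $\mathbf E[g,Y]$ by $g'(1)=1$ if $l\ge2$, and $\mathbf B[g,Y]$ by $g(1)=1$ if $l\ge1$; then $U(1)$ is $\nabla Y$, respectively $\nabla Y\times\omega$, whatever $\mu$ is. Thus every polynomial tangent field $V$ that is orthogonal to all $\nabla Y_b$, $b\in\mathbb R^3$, is the trace $U(1)$ of a finite sum $\mathbf u^\mu[V]$ of such fields, with coefficients independent of $\mu$, and $\mathbf u^\mu[V]$ is smooth in $(x,\mu)$. The three directions $\nabla Y_b$ cannot be reached in this way, since the field $\mathbf E^\mu_a=\mathbf E[g_1(\cdot;\mu),Y_a]$ has trace $m(\mu)\nabla Y_a$, which vanishes at $\mu=\lambda$. A defect in these directions can only be removed by moving $\mu$, and this determines the eigenvalue.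

\emph{The defect of $\mathbf E^\mu_a$.} Here $U=g_1'\nabla Y_a$ and $u_r=2g_1r^{-2}Y_a$. The equation $g_1''=(2r^{-2}-\mu)g_1$ gives $g_1''(1)=2-\mu$, $g_1'''(1)=-4+(2-\mu)m(\mu)$, and $(g_1r^{-2})'(1)=m(\mu)-2$. The terms of order $\varepsilon^2$ are $-2f^2\nabla Y_a-4fY_a\nabla f=-2\nabla(f^2Y_a)$ up to $O(m(\mu))$, so
\begin{equation}\label{eq:defectE}
\theta_\varepsilon[\mathbf E^\mu_a]=m(\mu)\nabla Y_a+\varepsilon\bigl((2-\mu)f\nabla Y_a+2Y_a\nabla f\bigr)-2\varepsilon^2\nabla(f^2Y_a)+O\bigl(|\varepsilon|^3+\varepsilon^2|m(\mu)|\bigr).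
\end{equation}

\emph{Order one.} Try $u=\mathbf E^\mu_a+\varepsilon\mathbf u^\mu[V_1]$ with $\mu=\lambda+\varepsilon\mu_1$. By \eqref{eq:m}, $\theta_\varepsilon[u]=\varepsilon(-N\mu_1\nabla Y_a+\xi^a+V_1)+O(\varepsilon^2)$, where
\begin{equation}\label{eq:xi}
\xi^a=(2-\lambda)f\nabla Y_a+2Y_a\nabla f=2\nabla(fY_a)-\lambda f\nabla Y_a .
\end{equation}
A suitable $V_1$ exists exactly when $\langle\xi^a,\nabla Y_b\rangle=c_*N\mu_1\,a\cdot b$ for all $b$. Since $-\Delta Y_b=2Y_b$ and $\nabla Y_a\cdot\nabla Y_b=a\cdot b-Y_aY_b$,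
\begin{equation}\label{eq:firstorder}
\langle\xi^a,\nabla Y_b\rangle=(\lambda+4)\int fY_aY_b-\lambda\,a\cdot b\int f .
\end{equation}
So $a$ must be an eigenvector of this symmetric $3\times3$ matrix, with eigenvalue $c_*N\mu_1$. The products $Y_aY_b$ contain only the degrees $0$ and $2$, which leaves three cases.
\begin{itemize}
\item \emph{Dilation, $f\equiv1$.} The matrix is $\bigl((\lambda+4)\frac{4\pi}3-4\pi\lambda\bigr)I=c_*(2-\lambda)I$, so $\mu_1=(2-\lambda)/N=-2\lambda$, in agreement with $\lambda(1+\varepsilon)^{-2}$.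
\item \emph{Degree $n\ne0,2$.} The matrix is zero, and $\mu_1=0$ for every $a$.
\item \emph{Degree $2$, $f=\omega\cdot S\omega$ with $S$ diagonal and traceless.} From $\int\omega_i\omega_j\omega_k\omega_l=\frac{4\pi}{15}(\delta_{ij}\delta_{kl}+\delta_{ik}\delta_{jl}+\delta_{il}\delta_{jk})$ we get
\begin{equation}\label{eq:S}
\int fY_aY_b=\frac{c_*}5\,a\cdot Sb,\qquad \|f\|^2=\frac{c_*}5\operatorname{tr}S^2,\qquad \mu_1^a=\frac{\lambda+4}{5N}S_{aa}\quad(a=e_1,e_2,e_3),
\end{equation}
where $S_{aa}=a\cdot Sa$. As for cuboids, stretching along an axis raises the eigenvalue attached to that axis, and the three shifts add up to zero.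
\end{itemize}
The trace of \eqref{eq:firstorder} is $-(2\lambda-4)\int f$, a multiple of the first variation of the volume and of the area. Under either constraint $t_1$ is therefore of second order, like $t_2$, and the sign of $t_1+\kappa t_2$ is decided by the next order. Before computing it, we prove that a second-order expansion holds uniformly in $f$.

\section{A second-order expansion with remainder controlled in $H^{1/2}$}\label{sec:expansion}

\begin{proposition}\label{prop:expansion}
There are real numbers $q_n^{(1)},q_n^{(2)}$ with $|q_n^{(i)}|\le C(n+1)$ and constants $\eta_1,C>0$ such that, with $q^{(i)}(f)=\sum_nq_n^{(i)}\|f_n\|^2$ and $\ell=-\frac{3\lambda}{2\pi}$, every $f$ with $\eta\le\eta_1$ satisfies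
\[
\Bigl|t_1(\Omega_f)-\ell\!\int\! f-q^{(1)}(f)\Bigr|+\bigl|t_2(\Omega_f)-q^{(2)}(f)\bigr|\le C\eta\|f\|_{1/2}^2 .
\]
Moreover $|\lambda_j(\Omega_f)-\lambda_j(B)|\le C\eta\lambda_j(B)$ for all $j$.
\end{proposition}

The plan is to move the problem to $B$ by a map $\Phi$, which turns the change of domain into a matrix coefficient $A=I+h$, and to expand in $h$. In every term of order two or more, one factor $h$ will act on a bounded eigenfield of the ball at each end; these two factors are estimated in $L^2$ and all others in $L^\infty$. This gives a remainder $\|h\|_\infty\|h\|_{L^2}^2$, and we need a map with $\|h\|_\infty\le C\eta$ and $\|h\|_{L^2}\le C\|f\|_{1/2}$ \emph{at the same time}.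

\subsection{The extension}

The extension of $f$ that is constant along rays near $\partial B$ is Lipschitz, but its $H^1(B)$ norm is comparable to $\|f\|_{H^1}$. To gain half a derivative the component $f_n$ must decay in a boundary layer of width $1/n$. To keep the Lipschitz bound we use a positive operator that commutes with rotations: the heat semigroup $P_t=e^{t\Delta}$ on $S^2$, at time $t=(1-r)^2$. Fix $\chi\in C^\infty(\mathbb R)$ with $\chi=0$ for $r\le\frac13$ and $\chi=1$ for $r\ge\frac23$, and put $(\mathcal Ef)(r\omega)=\chi(r)(P_{(1-r)^2}f)(\omega)$.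

\begin{lemma}\label{lem:ext}
For $f$ Lipschitz, $\mathcal Ef$ is smooth in $B$, Lipschitz on $\overline B$ with boundary value $f$, and $\|\mathcal Ef\|_{W^{1,\infty}(B)}\le C\eta$, $\|\mathcal Ef\|_{H^1(B)}\le C\|f\|_{1/2}$.
\end{lemma}

\begin{proof}
Smoothness holds because $P_tf$ is smooth in $(t,\omega)$ for $t>0$. The operator $P_t$ is positive, $P_t1=1$, and it commutes with the $X_i$. Hence $|P_tg|\le\|g\|_\infty$, $(P_tg)^2\le P_t(g^2)$, and
\begin{equation}\label{eq:BE}
|\nabla P_tg|^2=\sum_i(P_tX_ig)^2\le P_t|\nabla g|^2 .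
\end{equation}
This bounds the tangential derivatives by $\|\nabla f\|_\infty$. The radial derivative $\partial_rP_{(1-r)^2}f=-2(1-r)\Delta P_{(1-r)^2}f$ needs a smoothing estimate. For smooth $g$, the derivative of $\sigma\mapsto P_\sigma\bigl((P_{t-\sigma}g)^2\bigr)$ is $2P_\sigma|\nabla P_{t-\sigma}g|^2$, which by \eqref{eq:BE} is at least $2|\nabla P_tg|^2$. Integrating over $[0,t]$ gives $2t|\nabla P_tg|^2\le P_t(g^2)\le\|g\|_\infty^2$; for bounded $g$ apply this to $P_sg$ and let $s\to0$. Therefore $|\Delta P_tf|\le\sum_i|X_iP_t(X_if)|\le3(2t)^{-1/2}\|\nabla f\|_\infty$, and the radial derivative is at most $3\sqrt2\,\|\nabla f\|_\infty$. This proves the Lipschitz bound, and the boundary value is $f$ since $P_tf\to f$. With $s=1-r$ and $P_tf_n=e^{-tL_n}f_n$,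
\[
\|\mathcal Ef\|_{H^1(B)}^2\le C\sum_n\|f_n\|^2\int_0^1\bigl(1+L_n+4s^2L_n^2\bigr)e^{-2s^2L_n}\,ds ,
\]
and the substitution $s=L_n^{-1/2}u$ bounds the integral by $C(1+L_n^{1/2})\le C(n+1)$.
\end{proof}

Let $\Phi(x)=x+x\,\mathcal Ef(x)$ and $M=D\Phi-I$. The map $f\mapsto M$ is linear and
\begin{equation}\label{eq:M}
\|M\|_{L^\infty}\le C\eta,\qquad \|M\|_{L^2}\le C\|f\|_{1/2}.
\end{equation}
For small $\eta$, $\Phi$ is bi-Lipschitz on $\overline B$ with $\det D\Phi>0$, and it maps the radius in direction $\omega$ increasingly onto the segment of length $1+f(\omega)$. So $\Phi$ is a smooth diffeomorphism of $B$ onto $\Omega_f$ with $D\Phi$ and $D\Phi^{-1}$ bounded.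

\subsection{Transplantation}

The curl is the exterior derivative of 1-forms, so fields must be transported as 1-forms. For $u$ on $\Omega_f$ let $\hat u=D\Phi^T(u\circ\Phi)=\sum_i(u_i\circ\Phi)\nabla\Phi_i$. If $u\in C_c^\infty(\Omega_f)^3$ then $\hat u\in C_c^\infty(B)^3$ and $\operatorname{curl}\hat u=\sum_i\nabla(u_i\circ\Phi)\times\nabla\Phi_i$. With $F=D\Phi^T$ we have $\nabla(u_i\circ\Phi)=F(\nabla u_i\circ\Phi)$ and $\nabla\Phi_i=Fe_i$, so the identity $(Fa)\times(Fb)=(\det F)F^{-T}(a\times b)$ gives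
\[
\operatorname{curl}\hat u=\det(D\Phi)\,D\Phi^{-1}\,(\operatorname{curl}u)\circ\Phi .
\]
With $A=(\det D\Phi)^{-1}D\Phi^TD\Phi$, a change of variables yields
\begin{equation}\label{eq:transplant}
\int_{\Omega_f}\operatorname{curl}u\cdot\operatorname{curl}v=\int_BA\operatorname{curl}\hat u\cdot\operatorname{curl}\hat v,\qquad \int_{\Omega_f}u\cdot v=\int_BA^{-1}\hat u\cdot\hat v .
\end{equation}
The map $u\mapsto\hat u$ is a bijection between the spaces of test fields and $A^{\pm1}$ is bounded, so it extends to an isomorphism of $H_0(\operatorname{curl},\Omega_f)$ onto $H_0(\operatorname{curl},B)$ for which \eqref{eq:transplant} holds. Put $h=A-I$, a symmetric matrix field that is an analytic function of $M$ vanishing at $0$. By \eqref{eq:M},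
\[
\eta':=\|h\|_{L^\infty}\le C\eta,\qquad \sigma:=\|h\|_{L^2}\le C\|f\|_{1/2}.
\]

\subsection{Reduction to a compact operator}

Let $T,\mathcal N,\mathcal R,K$ be as in Lemma~\ref{lem:K} for $D=B$. The problem on $\Omega_f$ is now
\begin{equation}\label{eq:weakA}
\langle AT\hat u,T\varphi\rangle=\Lambda\langle A^{-1}\hat u,\varphi\rangle\quad\text{for all }\varphi\in\operatorname{dom}T,\qquad\Lambda>0 .
\end{equation}
The divergence constraint has become $A^{-1}\hat u\in\mathcal N^\perp$, which depends on $f$. The unknown $z=T\hat u$, in contrast, lives in the fixed space $\mathcal R$. Let $P_\perp,P_{\mathcal R}$ be the orthogonal projections on $\mathcal N^\perp$ and $\mathcal R$, and let $h_\perp=P_\perp h|_{\mathcal N^\perp}$, $h_{\mathcal R}=P_{\mathcal R}h|_{\mathcal R}$, $\mathcal A=I+h_\perp$, $\mathcal B=I+h_{\mathcal R}$. These are self-adjoint, and $1-\eta'\le\mathcal A,\mathcal B\le1+\eta'$.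

\begin{lemma}\label{lem:J}
The numbers $1/\lambda_j(\Omega_f)$ are, with multiplicity, the nonzero eigenvalues of $J=\mathcal B^{-1}K^*\mathcal A^{-1}K$ on $\mathcal R$, and $(1-\eta')^2\lambda_j(B)\le\lambda_j(\Omega_f)\le(1+\eta')^2\lambda_j(B)$.
\end{lemma}

\begin{proof}
Let $\hat u$ solve \eqref{eq:weakA}. Testing with $\varphi\in\mathcal N$ gives $y:=A^{-1}\hat u\in\mathcal N^\perp$. Then $P_\perp\hat u=\mathcal Ay$, and $P_\perp\hat u=Kz$ for $z=T\hat u$, so $y=\mathcal A^{-1}Kz$. Testing with $\varphi=K\zeta$ gives $\langle\mathcal Bz,\zeta\rangle=\Lambda\langle\mathcal A^{-1}Kz,K\zeta\rangle$ for all $\zeta\in\mathcal R$, that is, $Jz=\Lambda^{-1}z$. The map $\hat u\mapsto z$ is injective, since $\hat u=A\mathcal A^{-1}Kz$. Conversely, given $z$ with $Jz=\Lambda^{-1}z$, put $y=\mathcal A^{-1}Kz$ and $\hat u=Ay$. Then $P_\perp\hat u=Kz$, so $\hat u-Kz\in\mathcal N$, $\hat u\in\operatorname{dom}T$ and $T\hat u=z$. Every $\varphi\in\operatorname{dom}T$ is $\varphi_{\mathcal N}+K\zeta$ with $\zeta=T\varphi$,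 and \eqref{eq:weakA} holds for both parts.

The operator $J$ is similar to the positive compact operator $\mathcal B^{-1/2}K^*\mathcal A^{-1}K\mathcal B^{-1/2}$. Its eigenvalues, in decreasing order, are the max--min values of the quotient $\langle\mathcal A^{-1}Kz,Kz\rangle/\langle\mathcal Bz,z\rangle$, which lies between $(1+\eta')^{-2}$ and $(1-\eta')^{-2}$ times $\|Kz\|^2/\|z\|^2$, the quotient for $f=0$.
\end{proof}

\subsection{A $3\times3$ matrix}

Individual eigenvalues of a cluster need not be differentiable, but the cluster is the spectrum of a matrix that can be expanded. Let $J_0=K^*K$, and let $z_1,z_2,z_3$ be a real orthonormal basis of its eigenspace for $1/\lambda$. The fields $Kz_i$ are eigenfields of $B$ and $z_i=TKz_i$, so by Proposition~\ref{prop:ball} all six are bounded, and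
\begin{equation}\label{eq:he}
\|h_{\mathcal R}z_i\|+\|h_\perp Kz_i\|\le C\sigma .
\end{equation}
Let $\Gamma$ be a fixed circle centered at $1/\lambda$ that separates this point from the rest of the spectrum of $J_0$, including $0$. We complexify and extend $\langle\cdot,\cdot\rangle$ bilinearly. Let $\mathcal D=J-J_0$ and $R_\zeta=(\zeta-J_0)^{-1}$. Then $\|\mathcal D\|\le C\eta'$, so for small $\eta$, $(\zeta-J)^{-1}=R_\zeta+O(\eta')$ uniformly on $\Gamma$, and by Lemma~\ref{lem:J} the eigenvalues of $J$ inside $\Gamma$ are $1/\lambda_j(\Omega_f)$, $j\le3$. The Riesz projection $P=\frac1{2\pi i}\oint_\Gamma(\zeta-J)^{-1}d\zeta$ has rank $3$, and $JP=\frac1{2\pi i}\oint_\Gamma\zeta(\zeta-J)^{-1}d\zeta$. Put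
\[
\mathsf X_{ij}=\langle z_i,JPz_j\rangle,\qquad \mathsf Y_{ij}=\langle z_i,Pz_j\rangle .
\]
Since $\|Pz_j-z_j\|\le C\eta'$, the $Pz_j$ form a basis of the range of $P$. If $Z$ is the matrix of $J$ in this basis, then $\mathsf X=\mathsf YZ$, and $\mathsf Y$ is invertible. So $\mathsf L=\mathsf X^{-1}\mathsf Y=Z^{-1}$ has eigenvalues $\lambda_1,\lambda_2,\lambda_3(\Omega_f)$, and
\begin{equation}\label{eq:trace}
t_1=\operatorname{tr}(\mathsf L-\lambda),\qquad t_2=\operatorname{tr}(\mathsf L-\lambda)^2 .
\end{equation}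

\emph{Expansion in $h$.} Applying the resolvent identity once on each side gives $(\zeta-J)^{-1}=R_\zeta+R_\zeta\mathcal DR_\zeta+R_\zeta\mathcal D(\zeta-J)^{-1}\mathcal DR_\zeta$. On $z_i$ the operator $R_\zeta$ acts as the scalar $\rho_\zeta=(\zeta-1/\lambda)^{-1}$, so
\begin{equation}\label{eq:res}
\langle z_i,(\zeta-J)^{-1}z_j\rangle=\rho_\zeta\delta_{ij}+\rho_\zeta^2\langle z_i,\mathcal Dz_j\rangle+\rho_\zeta^2\langle\mathcal D^*z_i,(\zeta-J)^{-1}\mathcal Dz_j\rangle .
\end{equation}
For $H=h_\perp$ or $h_{\mathcal R}$ let $\tilde H=I-(I+H)^{-1}$. It commutes with $H$, has norm at most $C\eta'$, and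
\begin{equation}\label{eq:tilde}
\tilde H=(I+H)^{-1}H=H-\tilde HH=H-H^2+H\tilde HH .
\end{equation}
We have $\mathcal D=-\tilde h_{\mathcal R}J_0-K^*\tilde h_\perp K+\tilde h_{\mathcal R}K^*\tilde h_\perp K$. Let $\mathcal D_1=-h_{\mathcal R}J_0-K^*h_\perp K$ be its linear part. Use $J_0z_j=\lambda^{-1}z_j$, \eqref{eq:he} and the first two forms of $\tilde H$ in \eqref{eq:tilde}. In $\mathcal Dz_j$ and in $\mathcal D^*z_i=-J_0\tilde h_{\mathcal R}z_i-K^*\tilde h_\perp Kz_i+K^*\tilde h_\perp K\tilde h_{\mathcal R}z_i$ every term begins with $h_{\mathcal R}$ acting on some $z$ or $h_\perp$ acting on some $Kz$, and the nonlinear terms contain one more factor of norm $O(\eta')$. Hence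
\[
\|\mathcal D_1z_j\|+\|\mathcal D_1^*z_i\|\le C\sigma,\qquad \|(\mathcal D-\mathcal D_1)z_j\|+\|(\mathcal D-\mathcal D_1)^*z_i\|\le C\eta'\sigma ,
\]
and the last pairing in \eqref{eq:res} equals $\langle\mathcal D_1^*z_i,R_\zeta\mathcal D_1z_j\rangle+O(\eta'\sigma^2)$. Next,
\[
\langle z_i,\mathcal Dz_j\rangle=-\lambda^{-1}\langle z_i,\tilde h_{\mathcal R}z_j\rangle-\langle Kz_i,\tilde h_\perp Kz_j\rangle+\langle\tilde h_{\mathcal R}z_i,K^*\tilde h_\perp Kz_j\rangle ,
\]
and the third form of $\tilde H$ expands the first two terms with error $O(\eta'\sigma^2)$, because $H\tilde HH$ has a factor $H$ at each end. Altogether, uniformly on $\Gamma$,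
\[
\langle z_i,(\zeta-J)^{-1}z_j\rangle=\rho_\zeta\delta_{ij}+\rho_\zeta^2\bigl(\mathsf G(h)_{ij}+\mathsf Q_\zeta(h)_{ij}\bigr)+O(\eta'\sigma^2),
\]
where $\mathsf G(h)_{ij}=-\lambda^{-1}\langle hz_i,z_j\rangle-\langle hKz_i,Kz_j\rangle$ is linear with $|\mathsf G(h)|\le C\|h\|_{L^1}$, and
\[
\mathsf Q_\zeta(h)_{ij}=\lambda^{-1}\langle h_{\mathcal R}z_i,h_{\mathcal R}z_j\rangle+\langle h_\perp Kz_i,h_\perp Kz_j\rangle+\langle h_{\mathcal R}z_i,K^*h_\perp Kz_j\rangle+\langle\mathcal D_1^*z_i,R_\zeta\mathcal D_1z_j\rangle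
\]
comes from a bilinear form bounded by $C\|h\|_{L^2}\|h'\|_{L^2}$.

\emph{Expansion in $f$.} Pointwise $h=h_1(M)+h_2(M)+O(|M|^3)$, with $h_k$ homogeneous polynomials of degree $k$. By \eqref{eq:M}, $\|h-h_1-h_2\|_{L^1}\le C\eta\|f\|_{1/2}^2$ and $\|h-h_1\|_{L^2}\le C\eta\|f\|_{1/2}$. So $\mathsf G(h)=\mathsf G(h_1)+\mathsf G(h_2)$ and $\mathsf Q_\zeta(h)=\mathsf Q_\zeta(h_1)$, up to $O(\eta\|f\|_{1/2}^2)$. Integrate over $\Gamma$, using that $\frac1{2\pi i}\oint$ of $\rho_\zeta,\ \zeta\rho_\zeta,\ \rho_\zeta^2,\ \zeta\rho_\zeta^2$ equals $1,\ \lambda^{-1},\ 0,\ 1$: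
\[
\mathsf X=\lambda^{-1}I+\mathsf X_1+\mathsf X_2+O(\eta\|f\|_{1/2}^2),\qquad \mathsf Y=I+\mathsf Y_2+O(\eta\|f\|_{1/2}^2),
\]
where $\mathsf X_1=\mathsf G(h_1)$ is linear in $M$, $\mathsf X_2,\mathsf Y_2$ are quadratic, and all are bounded for the $L^2$ norm of $M$. Since $\|f\|_{1/2}^3\le C\eta\|f\|_{1/2}^2$, the Neumann series for $\mathsf X^{-1}$ gives
\[
\mathsf L=\lambda I+\mathsf L_1+\mathsf L_2+O(\eta\|f\|_{1/2}^2),\qquad \mathsf L_1=-\lambda^2\mathsf X_1,\qquad \mathsf L_2=\lambda\mathsf Y_2-\lambda^2\mathsf X_2+\lambda^3\mathsf X_1^2 .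
\]

\begin{proof}[End of the proof of Proposition~\ref{prop:expansion}]
By \eqref{eq:trace} the expansion holds with the linear functional $\operatorname{tr}\mathsf L_1$ and the quadratic forms $q^{(1)}=\operatorname{tr}\mathsf L_2$, $q^{(2)}=\operatorname{tr}\mathsf L_1^2$, all bounded for $\|\cdot\|_{1/2}$. They are the Taylor coefficients at $0$ of $\varepsilon\mapsto t_i(\Omega_{\varepsilon f})$. Hence they are real and invariant under rotations of $f$, since rotating $f$ rotates the domain. By Schur's lemma, an invariant linear functional vanishes on the harmonics of degree $n\ge1$; an invariant bilinear pairing between two different degrees vanishes; and an invariant quadratic form on one degree is a multiple of $\|\cdot\|^2$. Finite sums of harmonics are dense for $\|\cdot\|_{1/2}$, so $\operatorname{tr}\mathsf L_1=\ell\int f$ and $q^{(i)}(f)=\sum_nq_n^{(i)}\|f_n\|^2$ with $|q_n^{(i)}|\le C(n+1)$. For $f\equiv\varepsilon$, $t_1=3\lambda((1+\varepsilon)^{-2}-1)$, so $4\pi\ell=-6\lambda$. The last claim is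 in Lemma~\ref{lem:J}.
\end{proof}

\section{The second-order coefficients}\label{sec:coefficients}

Note that $c_*N\ell=-(2\lambda-4)$. Under the volume constraint $\int f\approx-\|f\|^2$, so the linear term of $t_1$ contributes $2\lambda-4$ to each degree. The relevant numbers are therefore
\[
K_n=c_*Nq_n^{(1)}+2\lambda-4\qquad(n\ge0).
\]

\begin{proposition}\label{prop:K}
For $n\ge3$, $q_n^{(2)}=0$ and
\begin{equation}\label{eq:Kn}
K_n=2\lambda-8+\lambda d_n-\frac{(n+2)(2n+2-\lambda)^2}{(2n+1)\,d_{n+1}}-\frac{(n-1)(2n+\lambda)^2}{(2n+1)\,d_{n-1}} .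
\end{equation}
For $n=2$, $c_*Nq_2^{(2)}=\tau$ and
\begin{equation}\label{eq:K2}
K_2=2\lambda-8+\lambda d_2-\frac{4(6-\lambda)^2}{5d_3}+\frac{2\lambda(\lambda+4)}{5(\lambda-2)}-\frac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2},
\end{equation}
which by \eqref{eq:d} is the number $K_2$ of Section~\ref{sec:intro}.
\end{proposition}

Uniformity in $f$ is settled by Proposition~\ref{prop:expansion}, so we may choose one convenient $f$ per degree. Fix $n\ge2$, let $f$ be the zonal harmonic of degree $n$ (a polynomial in $\omega_3$) with $\|f\|=1$, and let $\Omega_\varepsilon=\Omega_{\varepsilon f}$. In this section constants may depend on $n$, and $a,b$ range over $\{e_1,e_2,e_3\}$.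

\subsection{Quasimodes determine the coefficients}

\begin{lemma}\label{lem:quasi}
Suppose that for each $a$ there are real numbers $\mu_1^a,\mu_2^a$ and fields $u^a_\varepsilon$ on $\mathbb R^3$, smooth in $(x,\varepsilon)$, with $\operatorname{curl}\operatorname{curl}u^a_\varepsilon=\mu^a_\varepsilon u^a_\varepsilon$ for $\mu^a_\varepsilon=\lambda+\varepsilon\mu_1^a+\varepsilon^2\mu_2^a$, with $u^a_0=\mathbf E^\lambda_a$, and with $\|\theta_\varepsilon[u^a_\varepsilon]\|_{C^1(S^2)}=O(\varepsilon^3)$. Then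
\[
q_n^{(1)}=\sum_a\mu_2^a,\qquad q_n^{(2)}=\sum_a(\mu_1^a)^2 .
\]
\end{lemma}

\begin{proof}
We first repair the boundary condition. Let $\Phi_\varepsilon$ be the map of Section~\ref{sec:expansion} for $\varepsilon f$; since $\mathcal Ef=\chi(r)e^{-(1-r)^2L_n}f$, it is smooth on $\overline B$. Let $v_a$ be the field on $\Omega_\varepsilon$ with $\hat v_a=\widehat{u^a_\varepsilon}-\chi(r)r^{-1}\theta_\varepsilon[u^a_\varepsilon](\omega)$. On $\partial B$ the tangential part of $\widehat{u^a_\varepsilon}$ is the pullback $\theta_\varepsilon[u^a_\varepsilon]$, so $\hat v_a$ is smooth on $\overline B$ with zero tangential trace. Hence $v_a\in H_0(\operatorname{curl},\Omega_\varepsilon)$, and $\|u^a_\varepsilon-v_a\|_{H(\operatorname{curl},\Omega_\varepsilon)}=O(\varepsilon^3)$ by \eqref{eq:transplant}. For $\varphi\in H_0(\operatorname{curl},\Omega_\varepsilon)$ integration by parts gives $\langle\operatorname{curl}u^a_\varepsilon,\operatorname{curl}\varphi\rangle=\mu^a_\varepsilon\langle u^a_\varepsilon,\varphi\rangle$,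 so
\begin{equation}\label{eq:quasi}
\bigl|\langle\operatorname{curl}v_a,\operatorname{curl}\varphi\rangle-\mu^a_\varepsilon\langle v_a,\varphi\rangle\bigr|\le C|\varepsilon|^3\|\varphi\|_{H(\operatorname{curl})} .
\end{equation}
Apply Lemma~\ref{lem:K} to $\Omega_\varepsilon$, with $\lambda_j=\lambda_j(\Omega_\varepsilon)$, and write $v_a=v_{\mathcal N}+\sum_{j\le3}W_{ja}\varphi_j+v_+$ with $v_{\mathcal N}\in\mathcal N$ and $v_+\in\mathcal N^\perp$ orthogonal to $\varphi_1,\varphi_2,\varphi_3$. Test \eqref{eq:quasi} with each piece.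
\begin{itemize}
\item $\varphi=v_{\mathcal N}$ gives $\mu^a_\varepsilon\|v_{\mathcal N}\|^2\le C|\varepsilon|^3\|v_{\mathcal N}\|$, so $\|v_{\mathcal N}\|=O(\varepsilon^3)$.
\item $\varphi=v_+$ makes the left side $\|\operatorname{curl}v_+\|^2-\mu^a_\varepsilon\|v_+\|^2$. Since $\|\operatorname{curl}v_+\|^2\ge\lambda_4\|v_+\|^2$ and $\lambda_4\to\lambda_4(B)>\lambda$, this is at least $c\|v_+\|_{H(\operatorname{curl})}^2$, so $\|v_+\|=O(\varepsilon^3)$.
\item $\varphi=\varphi_j$, $j\le3$, gives $(\lambda_j-\mu^a_\varepsilon)W_{ja}=O(\varepsilon^3)$.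
\end{itemize}
By the first two items $W^TW$ differs by $O(\varepsilon^3)$ from the Gram matrix of the $v_a$, which converges to the invertible Gram matrix of the $\mathbf E^\lambda_a$ on $B$. So $W$ and $W^{-1}$ are bounded, and the third item reads $W^{-1}\operatorname{diag}(\lambda_j-\lambda)W=\operatorname{diag}(\mu^a_\varepsilon-\lambda)+O(\varepsilon^3)$. The traces of this matrix and of its square give $t_1=\sum_a(\varepsilon\mu_1^a+\varepsilon^2\mu_2^a)+O(\varepsilon^3)$ and $t_2=\varepsilon^2\sum_a(\mu_1^a)^2+O(\varepsilon^3)$. As $\int f=0$, Proposition~\ref{prop:expansion} gives $t_i=\varepsilon^2q_n^{(i)}+O(\varepsilon^3)$.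
\end{proof}

\subsection{Hodge decomposition of the first-order defect}

At second order the first corrector $\mathbf u^\mu[V_1]$ contributes through \eqref{eq:defect1}, and its normal derivative depends on the degree and type of each component. So we decompose $\xi^a$. Let $s^a=fY_a$ and $f\nabla Y_a=\nabla\alpha^a+\nabla\beta^a\times\omega$; a subscript $l$ denotes the component of degree $l$.

Let $H$ be the harmonic polynomial extending $f$. Since $\Delta_{\mathbb R^3}(x_aH)=2\partial_aH$ and $\Delta_{\mathbb R^3}(r^2\partial_aH)=(4n+2)\partial_aH$, the polynomial $x_aH-\frac{r^2\partial_aH}{2n+1}$ is harmonic. Hence $s^a=s^a_{n+1}+s^a_{n-1}$ with $s^a_{n-1}=\frac{\partial_aH}{2n+1}\big|_{S^2}$. From $\int_{S^2}|\nabla_{\mathbb R^3}H|^2=n^2+n(n+1)$ (radial and tangential parts) and $\sum_a\|s^a\|^2=\|f\|^2=1$,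
\begin{equation}\label{eq:ssum}
\sum_a\|s^a_{n-1}\|^2=\frac n{2n+1},\qquad \sum_a\|s^a_{n+1}\|^2=\frac{n+1}{2n+1}.
\end{equation}
The product rule gives $2\nabla f\cdot\nabla Y_a=\Delta s^a+(n^2+n+2)s^a$, so $\nabla f\cdot\nabla Y_a=-ns^a_{n+1}+(n+1)s^a_{n-1}$. By \eqref{eq:hodge},
\begin{equation}\label{eq:alpha}
\Delta\alpha^a=\nabla f\cdot\nabla Y_a-2s^a=-(n+2)s^a_{n+1}+(n-1)s^a_{n-1},\qquad \alpha^a=\frac{s^a_{n+1}}{n+1}-\frac{s^a_{n-1}}n .
\end{equation}
Also $\Delta\beta^a=-\operatorname{div}(f\nabla Y_a\times\omega)=-\nabla f\cdot(a\times\omega)=-X_af$. Thus $\beta^a=X_af/L_n$ has degree $n$, and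
\begin{equation}\label{eq:beta}
\sum_aL_n\|\beta^a\|^2=L_n^{-1}\|\nabla f\|^2=1 .
\end{equation}
By \eqref{eq:xi}, $\xi^a=\nabla p^a-\lambda\nabla\beta^a\times\omega$ with $p^a=2s^a-\lambda\alpha^a$, that is,
\begin{equation}\label{eq:p}
p^a=p^a_{n+1}+p^a_{n-1},\qquad p^a_{n+1}=\frac{2n+2-\lambda}{n+1}\,s^a_{n+1},\qquad p^a_{n-1}=\frac{2n+\lambda}n\,s^a_{n-1}.
\end{equation}

\subsection{Proof of Proposition~\ref{prop:K}}

We look for $u^a_\varepsilon=\mathbf E^\mu_a+\varepsilon\mathbf u^\mu[V_1]+\varepsilon^2\mathbf u^\mu[V_2]$ with $\mu=\mu^a_\varepsilon$. Insert $m(\mu)=-N(\varepsilon\mu_1^a+\varepsilon^2\mu_2^a)+\frac12m''\varepsilon^2(\mu_1^a)^2+O(\varepsilon^3)$, $m''=m''(\lambda)$, in \eqref{eq:defectE}, and use \eqref{eq:defect1} for the correctors.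

\emph{Order $\varepsilon$.} This is Section~\ref{sec:first}. Take $\mu_1^a=0$ for $n\ge3$. For $n=2$ the zonal harmonic is $\omega\cdot S\omega$ with $S$ a multiple of $\operatorname{diag}(-1,-1,2)$ and $\operatorname{tr}S^2=5/c_*$; take $\mu_1^a$ from \eqref{eq:S}. In both cases $N\mu_1^a\nabla Y_a$ cancels the projection $\nabla p^a_1$ of $\xi^a$ on the fields $\nabla Y_b$, and the rest is cancelled by
\[
V_1=-\sum_{l\ge2}\nabla p^a_l+\lambda\nabla\beta^a\times\omega .
\]

\emph{Order $\varepsilon^2$.} Let $U_1$ and $u_{1,r}$ belong to $\mathbf u^\lambda[V_1]$. The term $\varepsilon(2-\mu)f\nabla Y_a$ of \eqref{eq:defectE} contributes $-\mu_1^af\nabla Y_a$, so the coefficient of $\varepsilon^2$ is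
\[
\bigl(-N\mu_2^a+\tfrac12m''(\mu_1^a)^2\bigr)\nabla Y_a-\mu_1^af\nabla Y_a-2\nabla(f^2Y_a)+fU_1'(1)+u_{1,r}(1)\nabla f+V_2 .
\]
All terms are polynomial tangent fields, so $V_2$ can be chosen to make this vanish if and only if, for all $b$,
\begin{gather}
c_*\bigl(-N\mu_2^a+\tfrac12m''(\mu_1^a)^2\bigr)a\cdot b-\mu_1^a\langle f\nabla Y_a,\nabla Y_b\rangle+\mathsf C_{ab}=0,\label{eq:solv}\\
\mathsf C_{ab}=-2\langle\nabla(f^2Y_a),\nabla Y_b\rangle+\langle fU_1'(1)+u_{1,r}(1)\nabla f,\nabla Y_b\rangle .\notag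
\end{gather}
The first term of $\mathsf C_{ab}$ is $-4\int f^2Y_aY_b$. For the second use \eqref{eq:EB} at $\mu=\lambda$. A field $\mathbf E[g,Y]$ of degree $l$ with $g'(1)=1$ has $g(1)=1/d_l$ and $g''(1)=(L_l-\lambda)/d_l$; a field $\mathbf B[g,Y]$ of degree $n$ with $g(1)=1$ has $g'(1)=d_n$. Hence
\[
U_1'(1)=-\sum_{l\ge2}\frac{L_l-\lambda}{d_l}\nabla p^a_l+\lambda d_n\nabla\beta^a\times\omega,\qquad u_{1,r}(1)=-\sum_{l\ge2}\frac{L_l}{d_l}\,p^a_l .
\]
Move the factor $f$ onto $\nabla Y_b$ and use $f\nabla Y_b=\nabla\alpha^b+\nabla\beta^b\times\omega$; for the radial term use $(\nabla f\cdot\nabla Y_b)_l=-L_l\alpha^b_l+2s^b_l$ from \eqref{eq:alpha}. The degree-$l$ gradient terms combine into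
\[
-\frac{L_l}{d_l}\bigl\langle p^a_l,\,(L_l-\lambda)\alpha^b_l-L_l\alpha^b_l+2s^b_l\bigr\rangle=-\frac{L_l}{d_l}\langle p^a_l,p^b_l\rangle ,
\]
and we obtain the symmetric expression
\begin{equation}\label{eq:C}
\mathsf C_{ab}=-4\int f^2Y_aY_b-\sum_{l\ge2}\frac{L_l}{d_l}\langle p^a_l,p^b_l\rangle+\lambda d_nL_n\langle\beta^a,\beta^b\rangle .
\end{equation}

\emph{Off-diagonal equations.} For $a\ne b$ we need \eqref{eq:solv} to hold without a free parameter, and this is why $f$ is zonal. The function $f$ is even in $\omega_1$ and in $\omega_2$, while $Y_aY_b$ is odd in one of these variables for $a\ne b$. So $\int f^2Y_aY_b=0$ and $\langle f\nabla Y_a,\nabla Y_b\rangle=-\int fY_aY_b=0$. The functions $s^a$ and $s^b$ have opposite parity in $\omega_1$ or in $\omega_2$, the projection on degree $l$ preserves parity, and $p^a_l$ is a multiple of $s^a_l$; so $\langle p^a_l,p^b_l\rangle=0$. Finally $X_af=a\cdot(\omega\times\nabla f)$ and $\omega\times\nabla f=f'(\omega_3)(\omega_2,-\omega_1,0)$, so $\beta^{e_3}=0$ and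 $\beta^{e_1}\beta^{e_2}$ is odd in $\omega_1$. Hence \eqref{eq:solv} is solved by
\begin{equation}\label{eq:mu2}
c_*N\mu_2^a=\mathsf C_{aa}-\mu_1^a\langle f\nabla Y_a,\nabla Y_a\rangle+\tfrac12c_*m''(\mu_1^a)^2 ,
\end{equation}
and with these choices $\theta_\varepsilon[u^a_\varepsilon]=O(\varepsilon^3)$ in $C^1(S^2)$, so Lemma~\ref{lem:quasi} applies.

\emph{Summation.} By \eqref{eq:p} and \eqref{eq:ssum},
\[
L_{n+1}\sum_a\|p^a_{n+1}\|^2=\frac{(n+2)(2n+2-\lambda)^2}{2n+1},\qquad L_{n-1}\sum_a\|p^a_{n-1}\|^2=\frac{(n-1)(2n+\lambda)^2}{2n+1}.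
\]
With \eqref{eq:beta} and $\sum_a\int f^2Y_a^2=1$, the trace of \eqref{eq:C} is $-4+\lambda d_n$ minus these two quantities divided by $d_{n+1}$ and $d_{n-1}$, the second being absent for $n=2$, where $n-1<2$. For $n\ge3$, $\mu_1^a=0$, so $q_n^{(2)}=0$, $c_*Nq_n^{(1)}=\operatorname{tr}\mathsf C$, and \eqref{eq:Kn} follows. For $n=2$, \eqref{eq:S} gives $\langle f\nabla Y_a,\nabla Y_a\rangle=-\int fY_a^2=-\frac{c_*}5S_{aa}$, and with $\sum_aS_{aa}^2=5/c_*$ and \eqref{eq:m},
\begin{gather*}
-\sum_a\mu_1^a\langle f\nabla Y_a,\nabla Y_a\rangle=\frac{\lambda+4}{5N}=\frac{2\lambda(\lambda+4)}{5(\lambda-2)},\qquad c_*\sum_a(\mu_1^a)^2=\frac{(\lambda+4)^2}{5N^2},\\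
\tfrac12c_*m''\sum_a(\mu_1^a)^2=-\frac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2},\qquad c_*N\sum_a(\mu_1^a)^2=\frac{2\lambda(\lambda+4)^2}{5(\lambda-2)}=\tau .
\end{gather*}
Summing \eqref{eq:mu2} over $a$ gives \eqref{eq:K2}. By \eqref{eq:d}, $2\lambda-8+\lambda d_2=\frac{\lambda^2-16}2$ and $\frac{4(6-\lambda)^2}{5d_3}=\frac{4(\lambda-6)(10-\lambda)}{25}$. \qed

\begin{remark}[Translations]\label{rem:K1}
The translate $B+\varepsilon e_3$ is $\Omega_{f}$ with $f=\varepsilon Y_{e_3}+O(\varepsilon^2)$ in $C^1$; it has volume $|B|$ and $t_1=0$. Proposition~\ref{prop:expansion} and \eqref{eq:vol} give $0=K_1\varepsilon^2\|Y_{e_3}\|^2+O(\varepsilon^3)$, so $K_1=0$. This is why Theorem~\ref{thm:B} fixes the barycenter. It is also a check on \eqref{eq:Kn}: for $n=1$, omitting the last term because of its factor $n-1$, the right side is $2\lambda-8+\lambda d_1-(4-\lambda)^2/d_2=2\lambda-8-2(\lambda-4)=0$.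
\end{remark}

\section{Positivity}\label{sec:positivity}

In \eqref{eq:Kn} the positive term $\lambda d_n$ is of size $\lambda n$, and each negative term is of size $2n$; so for large $n$ the sign comes from $\lambda>4$. For small $n$ the last term is inflated by the small denominator $d_{n-1}$. The worst case is $n=3$, where $d_2<2$ and terms of size about $30$ cancel up to our margin $0.27$; this is what the sharp enclosure \eqref{eq:encl} is for.

\begin{proposition}\label{prop:pos}
There is $c_0>0$ with $K_n\ge c_0(n+1)$ for all $n\ge3$, and $K_2-\frac\tau{2\lambda}>10$.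
\end{proposition}

\begin{proof}
We use $7.518<\lambda<7.536$ and Lemma~\ref{lem:d}.

\emph{The case $n=2$.} In \eqref{eq:K2}, $\frac{\lambda^2-16}2>20.26$; since $d_3>3$, $\frac{4(6-\lambda)^2}{5d_3}<\frac{4\cdot1.536^2}{15}<0.63$; the term $\frac{2\lambda(\lambda+4)}{5(\lambda-2)}$ is positive; and $\frac{(\lambda+2)(\lambda+4)^2}{10(\lambda-2)^2}<\frac{9.536\cdot11.536^2}{10\cdot5.518^2}<4.17$. Also $\frac\tau{2\lambda}=\frac{(\lambda+4)^2}{5(\lambda-2)}<\frac{11.536^2}{5\cdot5.518}<4.83$. So $K_2-\frac\tau{2\lambda}>20.26-0.63-4.17-4.83>10$.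

\emph{The case $n=3$.} Here
\[
K_3=2\lambda-8+\lambda d_3-\frac{5(8-\lambda)^2}{7d_4}-\frac{4(6+\lambda)^2}{7(\lambda-4)} .
\]
We have $2\lambda-8>7.036$. The expression $\frac{5(\lambda-6)}{10-\lambda}$ increases with $\lambda$, so $\lambda d_3>7.518\cdot\frac{7.59}{2.482}>22.98$. From $d_4>4$, the third term is less than $\frac{5\cdot0.482^2}{28}<0.05$. With $y=\lambda-4$, the function $(y+10)^2/y$ decreases on $(0,10)$, so the last term is less than $\frac{4\cdot13.518^2}{7\cdot3.518}<29.69$. Thus $K_3>7.036+22.98-0.05-29.69>0.27$.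

\emph{The case $n\ge4$.} Let $\nu_n=2n+1\ge9$, so that $2n+\lambda=\nu_n+(\lambda-1)$ and $2n+2-\lambda=\nu_n-(\lambda-1)$. From $d_{n\pm1}>n\pm1$,
\begin{align*}
\frac{(n-1)(2n+\lambda)^2}{(2n+1)d_{n-1}}&<\nu_n+2(\lambda-1)+\frac{(\lambda-1)^2}{\nu_n},\\
\frac{(n+2)(2n+2-\lambda)^2}{(2n+1)d_{n+1}}&<\Bigl(1+\frac1{n+1}\Bigr)\frac{(\nu_n-(\lambda-1))^2}{\nu_n}\le\nu_n-2(\lambda-1)+\frac{(\lambda-1)^2}{\nu_n}+2 ,
\end{align*}
the last step because $0<\lambda-1<\nu_n$ and $\nu_n<2(n+1)$. The terms $\pm2(\lambda-1)$ cancel in the sum. With $d_n>n+1-\frac\lambda{2n+2}$,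
\[
K_n>(\lambda-4)(n+3)-\frac{\lambda^2}{2n+2}-\frac{2(\lambda-1)^2}{2n+1}>3.518(n+3)-5.69-9.50\ge1.3(n+3),
\]
since $2.218\cdot7>15.19$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

In this section constants may depend on $\Psi$.

\subsection{Reduction to $t_1+\kappa t_2$}

By symmetry, at $(\lambda,\lambda,\lambda)$ all first derivatives of $\Psi$ equal $\Psi_1$, all pure second derivatives equal $\Psi_{11}$, and all mixed ones equal $\Psi_{12}$. The quadratic part of Taylor's formula is $\frac12\Psi_{11}t_2+\frac12\Psi_{12}(t_1^2-t_2)=\Psi_1\kappa t_2+\frac12\Psi_{12}t_1^2$. The eigenvalues converge as $\eta\to0$, so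
\begin{equation}\label{eq:taylor}
\Psi(\Omega_f)-\Psi(B)=\Psi_1(t_1+\kappa t_2)+O(t_1^2)+o(1)\,t_2\qquad(\eta\to0),
\end{equation}
uniformly in $f$. The hypothesis $\Psi_1>0$ makes the sign of the main term that of $t_1+\kappa t_2$.

For $F_1,F_2,F_3$ we have $\Psi_1=1,2\lambda,\lambda^2$, $\Psi_{11}=0$ and $\Psi_{12}=0,1,\lambda$, so $\kappa=0,-\frac1{4\lambda},-\frac1{2\lambda}$. By Proposition~\ref{prop:pos}, $K_2+\kappa\tau\ge K_2-\frac\tau{2\lambda}>0$, that is, $\kappa>\kappa_{\rm vol}$; and $\kappa_{\rm vol}>\kappa_{\rm per}$ since $\lambda>2$. This is the last sentence of Theorem~\ref{thm:B}.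

\subsection{Theorem~\ref{thm:B} above the thresholds}

\emph{Volume.} Let $|\Omega_f|=|B|$ with barycenter $0$. By \eqref{eq:vol}, $c_*N\ell\int f=(2\lambda-4)\|f\|^2+O(\eta\|f\|^2)$. By \eqref{eq:bary} and \eqref{eq:vol} the degrees $n=0,1$ contribute $O(\eta^2\|f\|^2)$ to every quadratic form. Propositions~\ref{prop:expansion} and~\ref{prop:K} give
\begin{equation}\label{eq:volexp}
c_*N(t_1+\kappa t_2)=(K_2+\kappa\tau)\|f_2\|^2+\sum_{n\ge3}K_n\|f_n\|^2+O(\eta\|f\|_{1/2}^2),
\end{equation}
and also $t_1,t_2=O(\|f\|_{1/2}^2)$, so the error terms in \eqref{eq:taylor} are $o(1)\|f\|_{1/2}^2$. If $\kappa>\kappa_{\rm vol}$, then $K_2+\kappa\tau>0$, and by Proposition~\ref{prop:pos} the main part of \eqref{eq:volexp} is at least $c\sum_{n\ge2}(n+1)\|f_n\|^2\ge c(1-C\eta^2)\|f\|_{1/2}^2$. It is at most $C\|f\|_{1/2}^2$ because $|K_n|\le C(n+1)$. For $\eta\le\eta_0$ small the errors are absorbed, which proves the two-sided bound. If $\Omega$ is convex with $|\Omega|=|B|$ and $d_H(\Omega,B)$ small, Lemma~\ref{lem:convex}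 gives $\Omega-\bar x=\Omega_f$ with $\eta\le\eta_0$. The eigenvalues are invariant under translation, and
\[
|\Omega\,\triangle\,(\bar x+B)|=|\Omega_f\triangle B|=\tfrac13\int|(1+f)^3-1|\le C\|f\|\le C\|f\|_{1/2}.
\]

\emph{Perimeter.} By \eqref{eq:per}, $c_*N\ell\int f=(2\lambda-4)\sum_n\bigl(\frac12+\frac{L_n}4\bigr)\|f_n\|^2+O(\eta^2\|f\|_{H^1}^2)$, while $c_*Nq_n^{(1)}=K_n-(2\lambda-4)$. So $K_n$ is replaced by
\[
K_n^{\rm per}=K_n+(2\lambda-4)\Bigl(\frac{L_n}4-\frac12\Bigr)=K_n+\frac{\lambda-2}2(n-1)(n+2).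
\]
By \eqref{eq:bary} and \eqref{eq:per}, $\|f_0\|^2+\|f_1\|^2=O(\eta^2\|f\|_{H^1}^2)$, and
\begin{equation}\label{eq:perexp}
c_*N(t_1+\kappa t_2)=(K_2^{\rm per}+\kappa\tau)\|f_2\|^2+\sum_{n\ge3}K_n^{\rm per}\|f_n\|^2+O(\eta\|f\|_{H^1}^2),
\end{equation}
with $t_1,t_2=O(\|f\|_{H^1}^2)$, so the errors in \eqref{eq:taylor} are $o(1)\|f\|_{H^1}^2$. For $n\ge3$, $0<K_n\le C(n+1)$ gives $c(1+L_n)\le K_n^{\rm per}\le C(1+L_n)$, and $K_2^{\rm per}+\kappa\tau=K_2+2(\lambda-2)+\kappa\tau>0$ exactly when $\kappa>\kappa_{\rm per}$. The two-sided bound with $\|f\|_{H^1}^2$ follows, and Lemma~\ref{lem:convex} with $|\Omega_f\triangle B|\le C\|f\|_{H^1}$ gives the statement for convex domains.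

\subsection{Theorem~\ref{thm:B} below the thresholds}

Let $Y$ be the zonal harmonic of degree $2$ with $\|Y\|=1$, and $f_\varepsilon=\varepsilon Y+\gamma(\varepsilon)$ with a constant $\gamma(\varepsilon)$. The volume and the area of $\Omega_{\varepsilon Y+\gamma}$ are smooth in $(\varepsilon,\gamma)$; at $(0,0)$ their $\gamma$-derivatives are $4\pi$ and $8\pi$, and their $\varepsilon$-derivatives are multiples of $\int Y=0$. By the implicit function theorem there is $\gamma(\varepsilon)=O(\varepsilon^2)$ for which the chosen constraint holds. As $Y$ is even, $\Omega_{f_\varepsilon}$ is centrally symmetric and has barycenter $0$. It is convex for small $\varepsilon$: it is the set where the 1-homogeneous extension of $\phi=1/(1+f_\varepsilon)$ is less than $1$; the Hessian of this extension at $\omega\in S^2$ vanishes in the radial direction and equals $\nabla^2\phi+\phi I$ on the tangent plane, which is positive because $\phi\to1$ in $C^2$; so the extension is convex along lines that miss the origin and, by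 continuity, along all lines. By \eqref{eq:volexp}, respectively \eqref{eq:perexp},
\[
c_*N(t_1+\kappa t_2)=\varepsilon^2(K_2+\kappa\tau)+O(\varepsilon^3),\quad\text{respectively}\quad \varepsilon^2(K_2^{\rm per}+\kappa\tau)+O(\varepsilon^3),
\]
and the other terms in \eqref{eq:taylor} are $o(\varepsilon^2)$. So $\Psi(\Omega_{f_\varepsilon})<\Psi(B)$ for small $\varepsilon\ne0$ if $\kappa<\kappa_{\rm vol}$, respectively $\kappa<\kappa_{\rm per}$, while $d_H(\Omega_{f_\varepsilon},B)\to0$. This completes the proof of Theorem~\ref{thm:B}. \qed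

\begin{proof}[Proof of Corollary~\ref{cor:means}]
If $\vartheta\in C^2$ and $\vartheta'>0$, then $\Psi$ and $\vartheta\circ\Psi$ have the same $\kappa$: the first derivative is multiplied by $\vartheta'$, and so is $\Psi_{11}-\Psi_{12}$, because the extra term $\vartheta''\Psi_1^2$ is the same in both second derivatives. The mean $M_p$ is a smooth function with positive derivative of $\frac1p\sum_j\lambda_j^p$ (of $\sum_j\log\lambda_j$ if $p=0$), for which $\Psi_1=\lambda^{p-1}$, $\Psi_{11}=(p-1)\lambda^{p-2}$ and $\Psi_{12}=0$. So $\kappa=\frac{p-1}{2\lambda}$, and Theorem~\ref{thm:B} applies.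
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

Under the volume constraint, Theorem~\ref{thm:B}(1) applies to $F_1,F_2,F_3$; take the smallest of the three values of $\delta$. Equality for one $i$ forces $|\Omega\,\triangle\,(\bar x+B)|=0$, so the convex domain $\Omega$ is $\bar x+B$.

The perimeter case follows in the same way from Theorem~\ref{thm:B}(2), but it is also a direct consequence of the volume case and the isoperimetric inequality in $\mathbb R^3$. Let $\Omega$ be convex with $|\partial\Omega|=|\partial B|$ and $d_H(\Omega,B)<\delta$. Then $|\Omega|\le|B|$, so $t=(|B|/|\Omega|)^{1/3}\ge1$. Since $(1-\delta)B\subset\Omega$, we have $t\le(1-\delta)^{-1}$ and $d_H(t\Omega,B)\le C\delta$. The domain $t\Omega$ is convex with volume $|B|$, and $F_i$ is homogeneous of degree $i$, so for small $\delta$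
\[
F_i(\Omega)=t^{2i}F_i(t\Omega)\ge t^{2i}F_i(B)\ge F_i(B).
\]
Equality forces $t=1$, and then $\Omega$ is a translate of $B$ by the volume case. \qed

\begin{remark}[The first eigenvalue alone]\label{rem:lambda1}
For the convex domains $\Omega_{f_\varepsilon}$ above, under either constraint, $t_1=O(\varepsilon^2)$ and $c_*Nt_2=\tau\varepsilon^2+O(\varepsilon^3)$. Let $\beta_\varepsilon=\max\{\lambda_0-\lambda_1,0\}$. Each $\lambda_j-\lambda_0$, $j\le3$, lies between $-\beta_\varepsilon$ and $t_1+2\beta_\varepsilon$, so $t_2\le C(\beta_\varepsilon+\varepsilon^2)^2$ and $\beta_\varepsilon\ge c|\varepsilon|$. Thus $\lambda_1(\Omega_{f_\varepsilon})\le\lambda_0-c|\varepsilon|$: the ball is not a local minimizer of $\lambda_1$ among convex domains. The power means interpolate between this failure and Theorem~\ref{thm:A}, and $\kappa_{\rm per}<\kappa_{\rm vol}<-\frac1{2\lambda_0}$ shows that $p_*<0$ for both constraints.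
\end{remark}

\begin{thebibliography}{9}

\bibitem{LPS} Pier Domenico Lamberti, Luigi Provenzano, and Rebecca Sempio, \emph{On a shape optimisation problem for Maxwell's eigenvalues on cuboids}, arXiv:2607.26983 (2026).

\bibitem{Weber} Weber, 1980.

\end{thebibliography}
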